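\title{When the first $\alpha$-invariant of a polarized del Pezzo surface equals Tian's $\alpha$-invariant}

\begin{abstract}
For an ample class $A$ on a smooth del Pezzo surface $S$, Tian's invariant $\alpha(S,A)$ measures the worst singularity of an effective $\mathbb{Q}$-divisor $D\sim_{\mathbb{Q}}A$, and $\alpha_1(S,A)$ measures the worst singularity of a member of $|A|$. Rubinstein asked whether the two are always equal. We show that they are equal for every ample $A$ if and only if $K_S^2\geqslant 5$. On every surface with $K_S^2\leqslant 4$ we construct infinitely many ample classes with $\alpha(S,A)<\alpha_1(S,A)$, and for $K_S^2=4$ we compute both invariants for these classes. The gap comes from a $(-1)$-curve whose largest coefficient in a $\mathbb{Q}$-divisor $D\sim_{\mathbb{Q}}A$ is a half-integer.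
\end{abstract}

\section{Introduction}\label{sec:intro}

All varieties are algebraic, projective and defined over $\mathbb{C}$. Let $X$ be a smooth projective variety and let $D$ be an effective $\mathbb{Q}$-divisor on $X$. The condition that the pair $(X,D)$ be \emph{log canonical} bounds the singularities of $D$. The definition is recalled in Section~\ref{sec:background}. For now it is enough to know that every component of $D$ must have coefficient at most $1$, and that this condition is also sufficient when the support of $D$ has simple normal crossings. For an ample Cartier divisor $L$ on $X$, \emph{Tian's $\alpha$-invariant} is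
\[
\alpha(X,L)=\sup\bigl\{\lambda\in\mathbb{Q}\ \big|\ (X,\lambda D)\text{ is log canonical for every effective $\mathbb{Q}$-divisor }D\sim_{\mathbb{Q}}L\bigr\},
\]
a positive real number. For $n\geqslant1$ the \emph{$n$-th $\alpha$-invariant} is
\[
\alpha_n(X,L)=\sup\bigl\{\lambda\in\mathbb{Q}\ \big|\ \bigl(X,\tfrac{\lambda}{n}D\bigr)\text{ is log canonical for every }D\in|nL|\bigr\}
\]
if $|nL|\neq\emptyset$, and $\alpha_n(X,L)=+\infty$ otherwise. Thus $\alpha_n$ tests only the $\mathbb{Q}$-divisors $\frac1nD$ with $D\in|nL|$, while $\alpha$ tests all denominators at once. It is known that $\alpha(X,L)\leqslant\alpha_n(X,L)$ for every $n$ and that $\alpha(X,L)=\inf_{n\geqslant1}\alpha_n(X,L)$.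

The linear system $|L|$ is a single projective space, so $\alpha_1$ is the most accessible of these numbers, and one may ask when it already gives $\alpha$. On $\mathbb{P}^2$ with $L$ of degree $d$, the worst divisor is a line taken $d$ times, which is a member of $|L|$, and $\alpha=\alpha_1=1/d$. The equality $\alpha=\alpha_1$ holds for every ample class on a smooth toric variety (Proposition~\ref{prop:toric}). A smooth \emph{del Pezzo surface} is a smooth Fano variety of dimension two, that is, a smooth projective surface $S$ with $-K_S$ ample; its \emph{degree} is $K_S^2$. Every del Pezzo surface of degree at least $6$ is toric, and by a result of Cheltsov $\alpha(S,-K_S)=\alpha_1(S,-K_S)$ for every smooth del Pezzo surface $S$. This evidence points to a positive answer to the following question of Rubinstein, which we take from \cite{ACS}.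

\begin{quote}
\emph{Let $S$ be a smooth del Pezzo surface. Is it true that $\alpha(S,A)=\alpha_1(S,A)$ for every ample divisor $A\in\operatorname{Pic}(S)$?}
\end{quote}

The answer is no, and it depends only on the degree.

\begin{theorem}\label{thm:main}
Let $S$ be a smooth del Pezzo surface.
\begin{enumerate}
\item[(1)] If $K_S^2\leqslant4$, there are infinitely many ample $A\in\operatorname{Pic}(S)$ with $\alpha(S,A)<\alpha_1(S,A)$.
\item[(2)] Let $K_S^2=4$, let $S\to\mathbb{P}^2$ be the blow up of five points with line class $h$ and exceptional curves $e_1,\dots,e_5$, and let $k\geqslant1$. The class $A=(10k+3)h-(4k+1)\sum_{i=1}^5e_i$ is ample, and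
\[
\alpha(S,A)=\frac{2}{10k+3}<\frac1{5k+1}=\alpha_1(S,A).
\]
\item[(3)] If $K_S^2\geqslant5$, then $\alpha(S,A)=\alpha_1(S,A)$ for every ample $A\in\operatorname{Pic}(S)$.
\end{enumerate}
In particular, $\alpha(S,A)=\alpha_1(S,A)$ for every ample $A\in\operatorname{Pic}(S)$ if and only if $K_S^2\geqslant5$.
\end{theorem}

\subsection*{The smallest example}
Take $k=1$ in part (2), so that $A=13h-5\sum e_i$. Let $\pi\colon S\to\mathbb{P}^2$ be the blow up of $p_1,\dots,p_5$, let $Q$ be the conic through these points and let $E$ be its strict transform, so that $\pi^*Q=E+\sum e_i$ and $E^2=-1$. The members of $|A|$ are the divisors $\pi^*C-5\sum e_i$, where $C$ is a plane curve of degree $13$ with multiplicity at least $5$ at each $p_i$. Since $13$ is odd, $C$ contains the conic $Q$ at most six times, and this happens exactly when $C=6Q+\ell$ for a line $\ell$. The corresponding member $6E+\sum e_i+\pi^*\ell$ shows that $\alpha_1(S,A)\leqslant\frac16$. In $|2A|$ the parity obstruction disappears. The curve $13Q$ has degree $26$ and multiplicity $13\geqslant10$ at each $p_i$, and it gives the member $13E+3\sum e_i$.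 Half of this divisor has coefficient $\frac{13}2$ along $E$, so $\alpha(S,A)\leqslant\frac2{13}<\frac16$.

To obtain a counterexample we must still show that no member of $|A|$ is too singular for another reason. We check that $(S,\frac16D)$ is log canonical for every $D\in|A|$, treating the points off $E$ and the points on $E$ separately. Contracting $E$ gives a del Pezzo surface $S'$ of degree $5$. Since $A=-3K_S+2E$, the image of $D$ lies in $|-3K_{S'}|$, and $\alpha(S',-3K_{S'})=\frac16$ by Corollary~\ref{cor:five}. This settles the points off $E$. Now let $P\in E$ and write $D=aE+R$ with $E\not\subset\operatorname{Supp}R$, so $a\leqslant6$. Inversion of adjunction (Lemma~\ref{lem:IA}) says that $(S,\frac16D)$ is log canonical at $P$ as soon as the local intersection number $(R\cdot E)_P$ is at most $6$. Since $A\cdot E=26-25=1$, we have $R\cdot E=1+a$, so there is nothing to prove for $a\leqslant5$. For $a=6$ the divisor $R=\sum e_i+\pi^*\ell$ contains five curves that meet $E$ at five different points, so $(R\cdot E)_P\leqslant7-4=3$. Hence $\alpha_1(S,A)=\frac16$.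

\subsection*{Plan of the proof}
Section~\ref{sec:background} collects the standard facts. Section~\ref{sec:large} proves part (3); there the largest coefficient that a curve can have is an integer and is attained in $|A|$. Section~\ref{sec:classes} introduces the classes that generalize $-3K_S+2E$, and Section~\ref{sec:four} proves part (2). Section~\ref{sec:criterion} turns the argument above into a criterion for $\alpha<\alpha_1$, which is applied in degrees three and two in Section~\ref{sec:threetwo} and in degree one in Section~\ref{sec:one}.

\section{Thresholds and del Pezzo surfaces}\label{sec:background}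

\subsection{Log canonical thresholds}
Let $X$ be a smooth projective variety and $D\neq0$ an effective $\mathbb{Q}$-divisor. A \emph{log resolution} of $(X,D)$ is a proper birational morphism $\rho\colon Y\to X$ from a smooth variety such that the union of the exceptional locus and $\rho^{-1}(\operatorname{Supp}D)$ is a divisor with simple normal crossings (snc). For a prime divisor $F\subset Y$, let $\operatorname{ord}_FD$ be the coefficient of $F$ in $\rho^*D$, and let the \emph{log discrepancy} $\operatorname{ld}(F)$ be $1$ plus the coefficient of $F$ in $K_Y-\rho^*K_X$. It is a positive integer, equal to $1$ if $F$ is not exceptional. The pair $(X,D)$ is \emph{log canonical} (lc) at $P\in X$ if $\operatorname{ord}_FD\leqslant\operatorname{ld}(F)$ for all $F\subset Y$ with $P\in\rho(F)$, and \emph{Kawamata log terminal} (klt) at $P$ if all these inequalities are strict. Neither notion depends on $\rho$, and both depend only on a neighborhood of $P$. The pair is lc or klt if it is so at every point. The \emph{log canonical threshold} is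
\[
\operatorname{lct}(X,D)=\min_{F\subset Y}\frac{\operatorname{ld}(F)}{\operatorname{ord}_FD},
\]
the minimum being taken over the finitely many $F$ with $\operatorname{ord}_FD>0$. We call a class \emph{$\mathbb{Q}$-effective} if it is $\mathbb{Q}$-linearly equivalent to an effective $\mathbb{Q}$-divisor. The following properties are read off from the definitions.
\begin{enumerate}
\item[(T1)] For $\lambda>0$, the pair $(X,\lambda D)$ is lc if and only if $\lambda\leqslant\operatorname{lct}(X,D)$, and klt if and only if $\lambda<\operatorname{lct}(X,D)$. Hence $\alpha(X,L)$ is the infimum of $\operatorname{lct}(X,D)$ over effective $D\sim_{\mathbb{Q}}L$, and $\alpha_1(X,L)$ is the infimum over $D\in|L|$.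
\item[(T2)] If $c$ is the largest coefficient of $D$, then $\operatorname{lct}(X,D)\leqslant1/c$, with equality if $\operatorname{Supp}D$ is snc.
\item[(T3)] We have $\operatorname{lct}(X,cD)=\operatorname{lct}(X,D)/c$ for $c>0$, and $\operatorname{lct}(X,D)\geqslant\operatorname{lct}(X,D+G)$ for $G\geqslant0$. Hence $\alpha(X,nL)=\alpha(X,L)/n$, and $\alpha(X,L)\geqslant\alpha(X,L')$ if $L,L'$ are ample and $L'-L$ is $\mathbb{Q}$-effective.
\end{enumerate}

\begin{theorem}[Semicontinuity, \cite{DK}]\label{thm:SC}
On a linear system $|L|$ on a smooth projective variety $X$, the function $D\mapsto\operatorname{lct}(X,D)$ is lower semicontinuous in the classical topology.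
\end{theorem}

Since $|L|$ is compact, the function attains its minimum, which is $\alpha_1(X,L)$ by (T1). So if $\operatorname{lct}(X,D)>\lambda$ for every $D\in|L|$, then $\alpha_1(X,L)>\lambda$.

On a surface, a smooth curve $E$ can be used to test singularities at its points. For an effective $\mathbb{Q}$-divisor $\Omega$ with $E\not\subset\operatorname{Supp}\Omega$ we write $(\Omega\cdot E)_P$ for the local intersection number at $P$, which is the coefficient of $P$ in $\Omega|_E$. These numbers are nonnegative and add up to $\Omega\cdot E$.

\begin{lemma}[Inversion of adjunction]\label{lem:IA}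
Let $E$ be a smooth curve on a smooth surface $S$, let $P\in E$, and let $\Omega\geqslant0$ be a $\mathbb{Q}$-divisor with $E\not\subset\operatorname{Supp}\Omega$.
\begin{enumerate}
\item[(a)] If $(\Omega\cdot E)_P<1$ and $0\leqslant a<1$, then $(S,aE+\Omega)$ is klt at $P$.
\item[(b)] If $(\Omega\cdot E)_P\leqslant1$ and $0\leqslant a\leqslant1$, then $(S,aE+\Omega)$ is lc at $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), the pair $(E,\Omega|_E)$ is klt at $P$. By \cite[Theorem~5.50]{KM} the pair $(S,E+\Omega)$ is then purely log terminal near $P$, which means that $\operatorname{ord}_F(E+\Omega)<\operatorname{ld}(F)$ for every exceptional divisor $F$ over a neighborhood of $P$. The same inequalities hold for $aE+\Omega\leqslant E+\Omega$. The coefficient of $E$ is $a<1$, and a component of $\Omega$ through $P$ has coefficient at most $(\Omega\cdot E)_P<1$. This proves (a). For (b), apply (a) to $(1-\varepsilon)(aE+\Omega)$ and let $\varepsilon\to0$.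
\end{proof}

\subsection{Del Pezzo surfaces}
A class $N$ on a smooth surface is \emph{nef} if $N\cdot C\geqslant0$ for every curve $C$. By Nakai's criterion, $A$ is ample if and only if $A^2>0$ and $A\cdot C>0$ for every curve $C$. Nef classes bound coefficients:
\begin{equation}\label{eq:nef}
\text{if $N$ is nef, $E$ is a curve and $D-aE$ is $\mathbb{Q}$-effective, then } a\,(N\cdot E)\leqslant N\cdot D.
\end{equation}
A \emph{$(-1)$-curve} is a smooth rational curve $E$ with $E^2=-1$; by adjunction $-K_S\cdot E=1$. Let $S$ be a smooth del Pezzo surface.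
\begin{enumerate}
\item[(D1)] Either $S\cong\mathbb{P}^1\times\mathbb{P}^1$, or there is a blow up $\pi\colon S\to\mathbb{P}^2$ of $r=9-K_S^2\leqslant8$ distinct points $p_1,\dots,p_r$, with no three on a line and no six on a conic. In the second case $\operatorname{Pic}(S)$ is free on the pulled-back line class $h$ and the exceptional curves $e_1,\dots,e_r$, with $h^2=1$, $h\cdot e_i=0$, $e_i\cdot e_j=-\delta_{ij}$ and $-K_S=3h-\sum e_i$. The classes $h$ and $h-e_i$ are base point free, hence nef. The line through $p_i,p_j$ gives a $(-1)$-curve of class $h-e_i-e_j$. The conic through five of the points is smooth, because a pair of lines would have three of them on one line, and it gives a $(-1)$-curve of class $2h$ minus the five $e_i$.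
\item[(D2)] Let $f\colon S\to S'$ be the contraction of a $(-1)$-curve $E$. Then $f^*(-K_{S'})=-K_S+E$. If $A$ is ample on $S$, then $f_*A$ is ample, since $f_*A\cdot C'=A\cdot f^*C'>0$ for every curve $C'$ and $(f_*A)^2=A^2+(A\cdot E)^2>0$. Taking $A=-K_S$ we see that $S'$ is a smooth del Pezzo surface, of degree $K_S^2+1$.
\item[(D3)] In the setting of (D2), let $D\sim_{\mathbb{Q}}A$ be effective. Then $f_*D\sim_{\mathbb{Q}}f_*A$ is effective and $f$ is an isomorphism off $E$. By (T1), the pair $(S,\lambda D)$ is lc off $E$ if $\lambda\leqslant\alpha(S',f_*A)$, and klt off $E$ if $\lambda<\alpha(S',f_*A)$.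
\item[(D4)] If $G\in\operatorname{Pic}(S)$ and $-K_S\cdot G\geqslant0$, then $h^0(G)\geqslant1+\frac12(G^2-K_S\cdot G)$. This is the Riemann--Roch theorem with $\chi(\mathcal{O}_S)=1$, because $h^2(G)=h^0(K_S-G)=0$, the class $K_S-G$ having negative anticanonical degree.
\end{enumerate}

\begin{theorem}[{\cite[Theorem~1.7]{Ch}}]\label{thm:C}
Let $S$ be a smooth del Pezzo surface. Then $\alpha(S,-K_S)=\frac23$ if $K_S^2=4$, $\alpha(S,-K_S)\in\{\frac23,\frac34\}$ if $K_S^2=3$, and $\alpha(S,-K_S)\in\{\frac34,\frac56\}$ if $K_S^2=2$.
\end{theorem}

\section{Toric varieties and degree at least five}\label{sec:large}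

\subsection{Toric varieties}
Let $X$ be a smooth projective toric variety with torus $T$, character lattice $M$, boundary divisors $B_i$ and primitive ray generators $v_i$. We recall the standard dictionary. The divisor $\sum B_i$ is snc, and the $T$-invariant divisors are the combinations of the $B_i$. Every divisor class has a representative $L=\sum a_iB_i$ with $a_i\in\mathbb{Z}$, and the invariant $\mathbb{Q}$-divisors $\mathbb{Q}$-linearly equivalent to $L$ are
\[
D_u=\sum\bigl(\langle u,v_i\rangle+a_i\bigr)B_i,\qquad u\in M\otimes\mathbb{Q},
\]
with $D_u\sim L$ for $u\in M$. The divisor $D_u$ is effective exactly when $u$ lies in the polytope $\Pi_L=\{u\mid\langle u,v_i\rangle\geqslant-a_i\text{ for all }i\}$. If $L$ is ample, the vertices of $\Pi_L$ are the points $u_\sigma$, one for each maximal cone $\sigma$, defined by $\langle u_\sigma,v_i\rangle=-a_i$ for $v_i\in\sigma$. They lie in $M$, because the $v_i\in\sigma$ form a basis of the dual lattice.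

\begin{proposition}\label{prop:toric}
Let $L$ be an ample Cartier divisor on $X$, and let $\mu$ be the supremum of the coefficients of $T$-invariant effective $\mathbb{Q}$-divisors $\mathbb{Q}$-linearly equivalent to $L$. Then $\alpha(X,L)=\alpha_1(X,L)=1/\mu$.
\end{proposition}

\begin{proof}
We first degenerate an arbitrary divisor to an invariant one. Let $D\sim_{\mathbb{Q}}L$ be effective and choose $k\geqslant1$ with $kD\in|kL|$. The torus $T$ acts algebraically on the projective space $|kL|$ by translating divisors. By Borel's fixed point theorem, a connected solvable group acting on a nonempty complete variety has a fixed point, so the closure of the orbit of $kD$ contains an invariant divisor $kD_0$. The Zariski closure of an orbit is also its closure in the classical topology, and $\operatorname{lct}$ is constant on the orbit. So Theorem~\ref{thm:SC} gives $\operatorname{lct}(X,D_0)\leqslant\operatorname{lct}(X,D)$. The support of $D_0$ is snc and its coefficients are at most $\mu$, so $\operatorname{lct}(X,D_0)\geqslant1/\mu$ by (T2). Hence $\alpha(X,L)\geqslant1/\mu$.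

Each coefficient of $D_u$ is an affine function of $u\in\Pi_L$, so $\mu$ is attained at a vertex $u_\sigma$. Since $u_\sigma\in M$, the divisor $D_{u_\sigma}$ is a member of $|L|$, and (T2) gives $\alpha_1(X,L)\leqslant1/\mu$. Thus $\alpha_1(X,L)\leqslant1/\mu\leqslant\alpha(X,L)\leqslant\alpha_1(X,L)$.
\end{proof}

A del Pezzo surface of degree at least $6$ is $\mathbb{P}^1\times\mathbb{P}^1$ or the blow up of $\mathbb{P}^2$ in at most three non-collinear points, which can be moved to coordinate points. All these surfaces are toric, so Proposition~\ref{prop:toric} proves Theorem~\ref{thm:main}(3) for them. In degree $6$ the boundary is the hexagon formed by the three exceptional curves and the strict transforms of the three coordinate lines.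

\subsection{Degree five}
Proposition~\ref{prop:toric} does not apply directly to a blow up of four points, but it applies near each point of the surface. The four exceptional curves are disjoint, so any given point misses one of them, and contracting that curve gives a toric surface. This yields a lower bound for $\alpha$ from any presentation of $S$ as a blow up of $\mathbb{P}^2$. The matching member of $|A|$ requires a presentation adapted to $A$.

\begin{proposition}\label{prop:five}
Let $K_S^2=5$ and let $A$ be ample. Among the presentations of $S$ as a blow up of four points of $\mathbb{P}^2$, choose one for which $m=A\cdot h$ is minimal, and number the exceptional curves so that the numbers $b_i=A\cdot e_i$ satisfy $b_1\geqslant b_2\geqslant b_3\geqslant b_4$. Then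
\[
\alpha(S,A)=\alpha_1(S,A)=\frac1{m-b_4}.
\]
\end{proposition}

\begin{proof}
We have $A=mh-\sum b_ie_i$ with all $b_i>0$, and $m-b_4=A\cdot(h-e_4)>0$.

\emph{Lower bound for $\alpha$.} Let $D\sim_{\mathbb{Q}}A$ be effective, let $P\in S$ and put $\lambda=1/(m-b_4)$. Choose $k$ with $P\notin e_k$, let $g\colon S\to S_6$ be the contraction of $e_k$, and let $\{a,b,c\}=\{1,2,3,4\}\setminus\{k\}$, in any order. The class $A_6=g_*A=mh-b_ae_a-b_be_b-b_ce_c$ is ample by (D2). The nef class $N=h-e_a$ on $S_6$ satisfies $N\cdot e_a=N\cdot(h-e_b-e_c)=1$. By \eqref{eq:nef}, the two opposite sides $e_a$ and $h-e_b-e_c$ of the hexagon have coefficient at most $A_6\cdot N=m-b_a\leqslant m-b_4$ in every effective $\mathbb{Q}$-divisor $\mathbb{Q}$-linearly equivalent to $A_6$. The three choices of $a$ cover all six sides, so Proposition~\ref{prop:toric} gives $\alpha(S_6,A_6)\geqslant\lambda$. By (D3) the pair $(S,\lambda D)$ is lc at $P$. Hence $\alpha(S,A)\geqslant\lambda$.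

\emph{Use of minimality.} The $(-1)$-curves $h-e_2-e_3$, $h-e_1-e_3$, $h-e_1-e_2$ and $e_4$ have pairwise intersection number $0$, so they are disjoint. By (D2), contracting them gives a del Pezzo surface of degree $9$, that is, $\mathbb{P}^2$. The new line class $h'$ is determined by the fact that $3h'$ equals $-K_S$ plus the sum of the four curves, which is $6h-3(e_1+e_2+e_3)$. So $h'=2h-e_1-e_2-e_3$, and $A\cdot h'\geqslant m$ gives $m\geqslant b_1+b_2+b_3$.

\emph{Upper bound for $\alpha_1$.} We look for a member of $|A|$ containing $e_4$ with multiplicity $m-b_4$. The class $A-(m-b_4)e_4$ has intersection number $0$ with $h-e_4$, so it should be written using lines through $p_4$. Comparing coefficients gives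
\[
A-(m-b_4)e_4=mh-\sum_{i=1}^3b_ie_i-me_4=\sum_{i=1}^3b_i(h-e_i-e_4)+(m-b_1-b_2-b_3)(h-e_4).
\]
All coefficients on the right are nonnegative integers and all classes are effective. So $\alpha_1(S,A)\leqslant\lambda$ by (T2), and $\lambda\leqslant\alpha(S,A)\leqslant\alpha_1(S,A)\leqslant\lambda$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}(3). For $A=-nK_S$ every presentation has $m=3n$ and $b_i=n$, which gives the value needed in degree four.

\begin{corollary}\label{cor:five}
If $K_S^2=5$ and $n\geqslant1$, then $\alpha(S,-nK_S)=\frac1{2n}$.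
\end{corollary}

In this proof each coefficient was bounded by a nef class $N$ with $N\cdot E=1$, so \eqref{eq:nef} gave an integer. In degree four the conic $E$ has $h\cdot E=2$, and the bound $A\cdot h/2$ can be a half-integer.

\section{Ample classes of degree one on a $(-1)$-curve}\label{sec:classes}

Let $E$ be a $(-1)$-curve on $S$ with contraction $f\colon S\to S'$. The example in the introduction used two properties of $A$. First, $f_*A$ was a multiple of $-K_{S'}$, so that $\alpha(S',f_*A)$ was known. Second, $A\cdot E=1$, so that $R\cdot E=1+a$ was as small as ampleness allows. The class $f^*(-nK_{S'})-E=-nK_S+(n-1)E$ has both properties. In degrees three and two we shall need to correct it by curves disjoint from $E$.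

\begin{lemma}\label{lem:family}
Let $E,\ell_1,\dots,\ell_s$ with $s\geqslant0$ be pairwise disjoint $(-1)$-curves on a smooth del Pezzo surface $S$, let $f\colon S\to S'$ be the contraction of $E$, and let $n>j\geqslant0$ be integers. Then
\[
A=-nK_S+(n-1)E+j(\ell_1+\dots+\ell_s)
\]
is ample, $A\cdot E=1$, and $\alpha(S',f_*A)\geqslant\alpha(S',-K_{S'})/(n+js)$.
\end{lemma}

\begin{proof}
We have $A\cdot E=n-(n-1)=1$ and $A\cdot\ell_i=n-j>0$. For any other irreducible curve $C$ we have $A\cdot C\geqslant-nK_S\cdot C>0$. Since $-nK_S$ is $\mathbb{Q}$-effective and nonzero, so is $A$, and therefore $A^2>0$. So $A$ is ample.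

The curves $\ell_i'=f(\ell_i)$ are $(-1)$-curves because $\ell_i\cap E=\emptyset$, and $f_*A=-nK_{S'}+j\sum\ell_i'$. Put $d'=K_{S'}^2\geqslant2$. The class $-K_{S'}-\ell_i'$ has square $d'-3$ and anticanonical degree $d'-1$, so (D4) gives $h^0\geqslant d'-1\geqslant1$. Hence
\[
-(n+js)K_{S'}-f_*A=j\sum\bigl(-K_{S'}-\ell'_i\bigr)
\]
is effective, and (T3) gives the bound.
\end{proof}

The curve $E$ will be the worst place of $A$ once $n$ is large. We shall see that in degrees $4,3,2,1$ the largest coefficient of $E$ grows like $\frac52n$, $2n$, $2n$, $\frac32n$, while $1/\alpha(S',f_*A)$ grows at most like $2n$, $\frac32n$, $\frac32n$, $\frac43n$ by Corollary~\ref{cor:five} and Theorem~\ref{thm:C}.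

\section{Degree four}\label{sec:four}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $E=2h-\sum_{i=1}^5e_i$ be the conic, and put $n=2k+1$, $q=5k+1$ and $\tau=5k+\frac32$. Since $-K_S+E=5h-2\sum e_i$, we have
\[
-nK_S+(n-1)E=(5n-2)h-(2n-1)\sum e_i=(10k+3)h-(4k+1)\sum e_i=A.
\]
By Lemma~\ref{lem:family} with $s=j=0$, the class $A$ is ample with $A\cdot E=1$. Also $f_*A=-nK_{S'}$ with $K_{S'}^2=5$, so $\alpha(S',f_*A)=\frac1{4k+2}\geqslant\frac1q$ by Corollary~\ref{cor:five} and $k\geqslant1$.

\emph{Upper bounds.} Subtracting multiples of $E$ gives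
\[
A-\tau E\sim_{\mathbb{Q}}\bigl(k+\tfrac12\bigr)\sum e_i,\qquad A-qE\sim h+k\sum e_i.
\]
Both right-hand sides are effective and the second is integral, so (T2) gives $\alpha(S,A)\leqslant1/\tau$ and $\alpha_1(S,A)\leqslant1/q$.

\emph{A bound on local intersection numbers.} Let $D=aE+\Omega\sim_{\mathbb{Q}}A$ be effective with $E\not\subset\operatorname{Supp}\Omega$, and let $P\in E$. We claim that
\begin{equation}\label{eq:local4}
(\Omega\cdot E)_P\leqslant q.
\end{equation}
We have $\Omega\cdot E=1+a$, so the claim holds if $a\leqslant5k$. If $a$ is larger, the curves $e_i$ are forced into $\Omega$ and carry part of the intersection away from $P$. Indeed, let $m_i$ be the coefficient of $e_i$ in $\Omega$. Then $4k+1=D\cdot e_i\geqslant a-m_i$, since $E\cdot e_i=1$, $e_i^2=-1$ and the remaining components of $D$ meet $e_i$ nonnegatively. The curves $e_i$ meet $E$ at five different points, at least four of which differ from $P$, and the local intersection number of $\Omega$ with $E$ at $e_i\cap E$ is at least $m_i$. For $a>5k$ we get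
\[
(\Omega\cdot E)_P\leqslant1+a-4(a-4k-1)=16k+5-3a<k+5\leqslant5k+1.
\]

\emph{Lower bounds.} Let $\lambda=1/\max(q,a)$. Off $E$ the pair $(S,\lambda D)$ is lc by (D3), as $\lambda\leqslant1/q\leqslant\alpha(S',f_*A)$. At $P\in E$ we have $\lambda a\leqslant1$ and $(\lambda\Omega\cdot E)_P\leqslant1$ by \eqref{eq:local4}, so the pair is lc by Lemma~\ref{lem:IA}(b). Therefore $\operatorname{lct}(S,D)\geqslant1/\max(q,a)$. By \eqref{eq:nef} with $N=h$ we have $2a\leqslant10k+3$, that is, $a\leqslant\tau$, and hence $\alpha(S,A)\geqslant1/\tau$. If $D\in|A|$, then $a$ is an integer, so $a\leqslant q$, and hence $\alpha_1(S,A)\geqslant1/q$. Since $1/\tau=\frac2{10k+3}$ and $1/q=\frac2{10k+2}$, the proof is complete.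
\end{proof}

The classes $A$ are different for different $k$, so this also proves Theorem~\ref{thm:main}(1) in degree four.

\begin{remark}\label{rem:four}
(a) The divisor $(10k+3)E+(2k+1)\sum e_i$ lies in $|2A|$, so $\alpha_2(S,A)\leqslant1/\tau$ and therefore $\alpha_2(S,A)=\alpha(S,A)$.

(b) The parity of $n$ is what creates the gap. For even $n$ the bound $\frac{5n-2}2$ given by $h$ is an integer, and it is attained in the linear system itself, since $-nK_S+(n-1)E\sim\frac{5n-2}2E+\frac n2\sum e_i$.

(c) The hypothesis $k\geqslant1$ entered through $4k+2\leqslant5k+1$ and $k+5\leqslant5k+1$. For $k=0$ we have $A=-K_S$, $q=1$ and $\tau=\frac32$, and \eqref{eq:local4} fails. Let $\ell$ be the strict transform of the tangent line to the conic at $p_1$, of class $h-e_1$. The curves $E,e_1,\ell$ pass through one point $P$ and have pairwise intersection number $1$, so $D=E+e_1+\ell\in|-K_S|$ has $((e_1+\ell)\cdot E)_P=2$. Blowing up $P$ gives a curve $F$ with $\operatorname{ld}(F)=2$ and $\operatorname{ord}_FD=3$, so $\alpha_1(S,-K_S)\leqslant\frac23=\alpha(S,-K_S)$ by Theorem~\ref{thm:C}, and there is no gap.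
\end{remark}

\section{A criterion for $\alpha<\alpha_1$}\label{sec:criterion}

In lower degree we only have lower bounds for $\alpha(S',f_*A)$, and we do not compute the invariants. We place a number $1/\tau$ between them instead. Since the inequality $1/\tau<\alpha_1$ is strict, we work with klt pairs and use semicontinuity.

\begin{proposition}\label{prop:criterion}
Let $S$ be a smooth del Pezzo surface, $E$ a $(-1)$-curve, $f\colon S\to S'$ its contraction, and $A$ an ample class with $A\cdot E=1$. Let $\tau>0$ be a rational number that is not an integer, and let $q=\lfloor\tau\rfloor$. Assume: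
\begin{enumerate}
\item[(i)] $A-\tau E$ is $\mathbb{Q}$-effective, and $|A-(q+1)E|=\emptyset$;
\item[(ii)] $\alpha(S',f_*A)>1/\tau$;
\item[(iii)] if $R\in|A-qE|$ and $\operatorname{Supp}R\cap E$ is a single point $P$, then $\bigl(S,\frac1\tau(qE+R)\bigr)$ is klt at $P$.
\end{enumerate}
Then $\alpha(S,A)\leqslant1/\tau<\alpha_1(S,A)$.
\end{proposition}

\begin{proof}
By (i) there is an effective $\mathbb{Q}$-divisor $\mathbb{Q}$-linearly equivalent to $A$ with coefficient at least $\tau$ along $E$, so $\alpha(S,A)\leqslant1/\tau$ by (T2).

Put $\lambda=1/\tau$ and let $D\in|A|$. We show that $(S,\lambda D)$ is klt. Off $E$ this follows from (ii) and (D3). Let $P\in E$ and write $D=aE+R$ with $E\not\subset\operatorname{Supp}R$. By (i) we have $a\leqslant q$, so $\lambda a<1$, and $R\cdot E=1+a\leqslant q+1$. If $(R\cdot E)_P\leqslant q$, then $(\lambda R\cdot E)_P<1$ and Lemma~\ref{lem:IA}(a) applies. Otherwise the integer $(R\cdot E)_P$ is at least $q+1$. Then $a=q$ and $(R\cdot E)_P=R\cdot E$, so $R\in|A-qE|$ meets $E$ only at $P$, and (iii) applies.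

By (T1), $\operatorname{lct}(S,D)>\lambda$ for all $D\in|A|$, and the consequence of Theorem~\ref{thm:SC} gives $\alpha_1(S,A)>\lambda$. (If $|A|=\emptyset$, then $\alpha_1(S,A)=+\infty$.)
\end{proof}

The hypothesis $A\cdot E=1$ is what leaves a single case for (iii): with $A\cdot E=b$ one has $R\cdot E=b+a$, and every $a\geqslant q+1-b$ would have to be examined. Remark~\ref{rem:four}(c) is a case where (i) holds with $\tau=\frac32$, while (ii) and (iii) fail and so does the conclusion.

We shall use two observations. By (i), no member $R$ of $|A-qE|$ contains $E$. And the second half of (i) follows from \eqref{eq:nef} as soon as we have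
\begin{equation}\label{eq:certificate}
\text{a nef class $N$ with } N\cdot E>0 \text{ and } N\cdot A=\tau\,(N\cdot E),
\end{equation}
because $q+1>\tau$.

\section{Degrees three and two}\label{sec:threetwo}

Let $S$ be the blow up of $r=5+s$ points with $s\in\{1,2\}$, so $K_S^2=4-s$. Put
\[
E=2h-\sum_{i=1}^5e_i,\qquad G=h-\sum_{i=6}^re_i,\qquad N=h-e_6.
\]
The curve $E$ is a $(-1)$-curve disjoint from $e_6,\dots,e_r$. The class $G$ is effective, since there is a line through $p_6,\dots,p_r$, and $N$ is nef with $N\cdot E=2$. Consider the classes of Lemma~\ref{lem:family} with $\ell_1,\dots,\ell_s$ equal to $e_6,\dots,e_r$. As $-K_S+E=5h-2\sum_{i\leqslant5}e_i-\sum_{i\geqslant6}e_i$, they are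
\[
A=(5n-2)h-(2n-1)\sum_{i\leqslant5}e_i-(n-j)\sum_{i\geqslant6}e_i .
\]
Here $N\cdot A=4n-2+j$, so \eqref{eq:certificate} holds with $\tau=2n-1+\frac j2$, and
\begin{equation}\label{eq:dec32}
A-\tau E\sim_{\mathbb{Q}}(n-j)G+\tfrac j2\sum_{i\leqslant5}e_i .
\end{equation}
This explains the correction term. For $j=0$ the number $\tau$ is an integer, and we need $j$ odd. For odd $j$ we have $q=\tau-\frac12$, so $A-qE\sim_{\mathbb{Q}}(A-\tau E)+\frac12E$ has intersection number $\frac{1-j}2$ with $e_i$ for $i\leqslant5$. This is negative for $j\geqslant3$, and then the $e_i$ are forced into every member of $|A-qE|$, as in degree four. So we take $j=3$.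

\begin{proposition}\label{prop:threetwo}
Let $j=3$ and $n\geqslant9s$. Then $A$ is ample and $\alpha(S,A)\leqslant\frac2{4n+1}<\alpha_1(S,A)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:family}, $A$ is ample and $A\cdot E=1$. We check the hypotheses of Proposition~\ref{prop:criterion} with $\tau=2n+\frac12$ and $q=2n$.

(i) This follows from \eqref{eq:dec32} and \eqref{eq:certificate}.

(ii) The surface $S'$ has degree $5-s\in\{4,3\}$, so $\alpha(S',-K_{S'})\geqslant\frac23$ by Theorem~\ref{thm:C}. Lemma~\ref{lem:family} gives $\alpha(S',f_*A)\geqslant\frac2{3(n+3s)}$. This exceeds $\frac1\tau=\frac2{4n+1}$ because $4n+1>3n+9s$ for $n\geqslant9s$.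

(iii) Let $R\in|A-qE|$. We have
\[
A-qE\sim(n-2)h+\sum_{i\leqslant5}e_i-(n-3)\sum_{i\geqslant6}e_i,
\]
so $R\cdot e_1=R\cdot e_2=-1$ and $e_1,e_2\subset\operatorname{Supp}R$. These curves are disjoint and both meet $E$, so $\operatorname{Supp}R\cap E$ has at least two points and (iii) holds vacuously.
\end{proof}

\section{Degree one}\label{sec:one}

Let $K_S^2=1$ and let $E$ be any $(-1)$-curve. To find $\tau$ we need a second curve. The class $-2K_S-E$ has square $4-4-1=-1$ and anticanonical degree $2-1=1$, so it is effective by (D4). A member $E'$ is reduced and irreducible, because the ample class $-K_S$ has degree $1$ on it. By adjunction its arithmetic genus is $0$, so $E'$ is a $(-1)$-curve, and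
\[
E+E'\sim-2K_S,\qquad E\cdot E'=2+1=3.
\]
No correction term is needed here, but the curve forced into the members of $|A-qE|$ is now the single curve $E'$. If $E'$ meets $E$ in one point only, condition (iii) is not vacuous and requires a local computation.

\begin{proposition}\label{prop:one}
Let $k\geqslant3$, $n=2k+1$ and $A=-nK_S+(n-1)E$. Then $A$ is ample and $\alpha(S,A)\leqslant\frac2{6k+1}<\alpha_1(S,A)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:family} with $s=j=0$, the class $A$ is ample and $A\cdot E=1$. We check the hypotheses of Proposition~\ref{prop:criterion} with $\tau=\frac{3n-2}2=3k+\frac12$ and $q=3k$.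

(i) We have $A-\tau E\sim_{\mathbb{Q}}-nK_S-\frac n2E\sim_{\mathbb{Q}}\frac n2E'$. For \eqref{eq:certificate} we need a nef class orthogonal to $E'$, and we take $N=-K_S+E'$. It is nef, since $N\cdot E'=1-1=0$ and $N\cdot C>0$ for every other irreducible curve $C$. Moreover $N\cdot E=1+3=4$ and $N\cdot(A-\tau E)=\frac n2N\cdot E'=0$.

(ii) The surface $S'$ has degree $2$, so Theorem~\ref{thm:C} and Lemma~\ref{lem:family} give $\alpha(S',f_*A)\geqslant\frac3{4n}$. This exceeds $\frac1\tau=\frac2{3n-2}$ because $9n-6>8n$ for $n\geqslant7$.

(iii) We have $A-qE\sim-(2k+1)K_S-kE\sim-K_S+kE'$. Let $R$ be a member with $\operatorname{Supp}R\cap E=\{P\}$, and write $R=cE'+R^\circ$ with $E'\not\subset\operatorname{Supp}R^\circ$, so that $R^\circ\sim-K_S+(k-c)E'$. Recall that $E\not\subset\operatorname{Supp}R$. From $0\leqslant R^\circ\cdot E'=1-k+c$ we get $c\geqslant k-1>0$. Hence $E'\subset\operatorname{Supp}R$, so $E\cap E'=\{P\}$ and $(E\cdot E')_P=3$. From $0\leqslant-K_S\cdot R^\circ=1+k-c$ we get $c\leqslant k+1$. There are three cases.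

If $c=k+1$, then $-K_S\cdot R^\circ=0$, so $R^\circ=0$ and $-K_S\sim E'$. This is impossible, since $K_S^2=1$ and $E'^2=-1$.

If $c=k-1$, then $R^\circ\sim N$. From $R^\circ\cdot E'=0$ we see that $R^\circ$ is disjoint from $E'$, so $P\notin\operatorname{Supp}R^\circ$. But $R^\circ\cdot E=4>0$, so $R^\circ$ meets $E$, and it can do so only at $P$. This is a contradiction.

If $c=k$, then $C=R^\circ\in|-K_S|$ has $C\cdot E=1$, and it can meet $E$ only at $P$. So $(C\cdot E)_P=1$, which means that $C$ is reduced and smooth at $P$ and transversal to $E$. It is then also transversal to $E'$, which is tangent to $E$. It remains to show that $(S,\lambda\Delta)$ is klt at $P$, where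
\[
\Delta=qE+R=3kE+kE'+C,\qquad\lambda=\frac1\tau=\frac2{6k+1}.
\]
We resolve by three blow ups, keeping the names of curves for their strict transforms. Blow up $P$, with exceptional curve $F_1$. Then $E$ and $E'$ meet at a point $P_1\in F_1$ with intersection number $2$, both are transversal to $F_1$, and $C$ meets $F_1$ transversally at another point. Blow up $P_1$, with exceptional curve $F_2$. Then $E$ and $E'$ meet transversally at a point $P_2\in F_2$, and $P_2\notin F_1$ because $E$ was transversal to $F_1$. Blow up $P_2$, with exceptional curve $F_3$. This separates the three pairwise transversal curves $E,E',F_2$, and the total transform of $\Delta$ is snc over a neighborhood of $P$. We have $\operatorname{ld}(F_1)=2$ and $\operatorname{ord}_{F_1}\Delta=3k+k+1$. For $i=2,3$ the center $P_{i-1}$ lies on $E$, $E'$ and $F_{i-1}$ and on no other curve, so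
\[
\operatorname{ld}(F_i)=\operatorname{ld}(F_{i-1})+1,\qquad\operatorname{ord}_{F_i}\Delta=\operatorname{ord}_{F_{i-1}}\Delta+4k.
\]
The log discrepancies are thus $2,3,4$ and the orders are $4k+1$, $8k+1$, $12k+1$. We have
\[
\lambda(4k+1)=\frac{8k+2}{6k+1}<2,\qquad\lambda(8k+1)=\frac{16k+2}{6k+1}<3,\qquad\lambda(12k+1)=\frac{24k+2}{6k+1}<4,
\]
the last because $24k+2<24k+4$. The coefficients of $\lambda\Delta$ are at most $3k\lambda=\frac{6k}{6k+1}<1$ near $P$. So $(S,\lambda\Delta)$ is klt at $P$, and (iii) holds.
\end{proof}

Propositions~\ref{prop:threetwo} and~\ref{prop:one} apply to every del Pezzo surface of degree three, two or one, and different values of $n$ give different classes, since $-K_S\cdot A$ is strictly increasing in $n$. Together with Section~\ref{sec:four} this proves part (1) of Theorem~\ref{thm:main}, and the proof of the theorem is complete.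

\begin{thebibliography}{9}

\bibitem{ACS}
Hamid Abban, Ivan Cheltsov, Josef Schicho, \emph{On a conjecture of Tian}, arXiv:1508.04090 (2015).

\bibitem{Ch}
Cheltsov, GAFA \textbf{18} (2008).

\bibitem{DK}
Demailly, Koll\'ar, Ann. Sci. \'ENS \textbf{34} (2001).

\bibitem{KM}
Koll\'ar, Mori, \emph{Birational Geometry of Algebraic Varieties}.

\end{thebibliography}
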